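# Collapsing $(S^2\times\Sigma_\gamma)\,\sharp\,N$: a linear lower bound for the essential minimal volume that fails

## 1. Minimal volume of stabilized boundaries of 5-dimensional handlebodies

Manifolds are smooth unless stated otherwise. We write $kX$ for the connected sum of $k$ copies of $X$, with the convention that zero copies give the sphere. For a closed manifold $M$, let $\mathcal M_{|\sec|\le 1}(M)$ be the set of smooth Riemannian metrics on $M$ with sectional curvature between $-1$ and $1$, and put
$$\mathrm{MinVol}(M)=\inf\{\mathrm{Vol}(M,g): g\in\mathcal M_{|\sec|\le1}(M)\}.$$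
The essential minimal volume $\mathrm{MinVol}_{\rm ess}(M)$, defined in Section 2, is an infimum of volumes over limits of such metrics; it is at most $\mathrm{MinVol}(M)$.

**Theorem 1.** There is a universal constant $V$ with the following property. Let $H$ be a connected oriented compact 5-manifold with a handle decomposition into one $0$-handle, $n$ $1$-handles and $m$ $2$-handles. Let $k\ge n$, $q\ge0$, $p:=m+1+k-n-q\ge 0$, and
$$M=\partial H\,\sharp\,k(S^2\times S^2)\,\sharp\,q(S^1\times S^3).$$
Then $\chi(M)=2p$ and $\mathrm{MinVol}_{\rm ess}(M)\le \mathrm{MinVol}(M)\le Vp=\tfrac V2\chi(M)$.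

The theorem answers the following question, whose source is Antoine Song, "Essential minimal volume of Einstein 4-manifolds", arXiv:2103.05659 (2021).

**Conjecture.** There is a constant $C>0$ such that for any closed connected orientable surface $\Sigma_\gamma$ of genus $\gamma>1$ and any closed connected oriented $4$-manifold $N$, if $M$ is homeomorphic to $(S^2\times \Sigma_\gamma)\,\sharp\, N$, then $\mathrm{MinVol}_{\mathrm{ess}}(M) \geq C\gamma$. The inequality is required for every closed smooth $4$-manifold $M$ homeomorphic to $(S^2\times\Sigma_\gamma)\,\sharp\,N$, and $C$ must be independent of $\gamma$, of $N$ and of the smooth structure.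

**Corollary 2.** The conjecture is false. Give all the manifolds below their standard smooth structures and let $\gamma\ge1$.

* With $N=2\gamma(S^2\times S^2)\,\sharp\,2(S^1\times S^3)$, the manifold $M=(S^2\times\Sigma_\gamma)\,\sharp\,N$ has $\mathrm{MinVol}_{\rm ess}(M)=\mathrm{MinVol}(M)=0$. So $\mathrm{MinVol}_{\rm ess}(M)\ge C\gamma$ fails for every $C>0$ and every $\gamma>1$.
* With the simply connected $N=2\gamma(S^2\times S^2)$, the manifold $M=(S^2\times\Sigma_\gamma)\,\sharp\,N$ has $\mathrm{MinVol}_{\rm ess}(M)\le\mathrm{MinVol}(M)\le 2V$ for all $\gamma$. For any $C>0$ the inequality $\ge C\gamma$ fails once $\gamma>2V/C$.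

*Theorem 1 implies Corollary 2.* The surface $\Sigma_\gamma$ has a handle decomposition with one $0$-handle, $2\gamma$ $1$-handles and one $2$-handle. Multiplying each handle by $D^3$ gives a decomposition of $H=D^3\times\Sigma_\gamma$ with $n=2\gamma$ and $m=1$, and $\partial H=S^2\times\Sigma_\gamma$. Take $k=n=2\gamma$, so $p=2-q$. The choice $q=2$ gives $p=0$, and $q=0$ gives $p=2$. $\square$

The number $p$ does not see $n$ when $k=n$: the cost of the $n$ one-handles disappears when one adds $n$ copies of $S^2\times S^2$. Explaining this is the main task of these notes.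

## 2. Limits of metrics with $|\sec|\le1$, handles, and surgery

Fix $\alpha\in(0,1)$, and let $\mathrm{inj}_g(x)$ be the injectivity radius of $g$ at $x$.

**Definition (pointed convergence).** Let $(M_\infty,g_\infty,q)$ be a connected smooth manifold with a complete $C^{1,\alpha}$ metric and a base point. Then $(M,g_i,q_i)$ converges to it in the pointed $C^{1,\alpha}$ Cheeger–Gromov sense if for every $R>0$ and all large $i$ there are smooth embeddings $\phi_{i,R}:B_{g_\infty}(q,R)\to M$ with $\phi_{i,R}(q)=q_i$ and $\phi_{i,R}^*g_i\to g_\infty$ in $C^{1,\alpha}$ on $B_{g_\infty}(q,R)$ as $i\to\infty$.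

**Definition (closure and essential minimal volume).** $\overline{\mathcal M}_{|\sec|\le1}(M)$ is the set of complete Riemannian manifolds $(M_\infty,g_\infty)$ such that $M_\infty$ is a smooth manifold, possibly empty or noncompact, with at most countably many components $M_\infty^{(1)},M_\infty^{(2)},\dots$, the metric $g_\infty$ is $C^{1,\alpha}$, and there are $g_i\in\mathcal M_{|\sec|\le1}(M)$, $q^{(j)}\in M_\infty^{(j)}$ and $q_i^{(j)}\in M$ with

1. for each $j$, $(M,g_i,q_i^{(j)})\to(M_\infty^{(j)},g_\infty,q^{(j)})$ in the pointed $C^{1,\alpha}$ Cheeger–Gromov sense;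
2. $d_{g_i}(q_i^{(j)},q_i^{(k)})\to\infty$ for $j\ne k$;
3. for every sequence $x_i\in M$ with $\liminf_i\mathrm{inj}_{g_i}(x_i)>0$ there are a subsequence and an index $j$ with $\sup_i d_{g_i}(x_i,q_i^{(j)})<\infty$ along it.

The empty manifold has volume $0$, and
$$\mathrm{MinVol}_{\rm ess}(M):=\inf\{\mathrm{Vol}(M_\infty,g_\infty):(M_\infty,g_\infty)\in\overline{\mathcal M}_{|\sec|\le1}(M)\}.$$

Condition 3 says that nothing with injectivity radius bounded below is lost. If $\sup_x\mathrm{inj}_{g_i}(x)\to0$, then it holds vacuously with no components, so the empty manifold lies in the closure.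

*Example (empty limit).* On $S^1\times S^3$ take $g_\varepsilon=\varepsilon^2dt^2+g_{S^3}$ with $g_{S^3}$ the unit round metric. The sectional curvatures lie in $[0,1]$, and through every point passes a closed geodesic of length $\varepsilon$ (with $t\in\mathbb R/\mathbb Z$), so $\mathrm{inj}\le\varepsilon/2$. The volume is $\varepsilon\,\mathrm{Vol}(S^3)\to0$. So $\mathrm{MinVol}(S^1\times S^3)=0$, and the empty manifold is a limit.

*Example (two components).* Let $F$ be a compact oriented surface of genus $1$ with one boundary circle and a metric equal to $dr^2+d\theta^2$, $\theta\in\mathbb R/\mathbb Z$, near $\partial F$. For $i\ge7$ choose $\chi_i:[0,i]\to[0,1]$ smooth, supported in $[1,i-1]$, equal to $1$ on $[3,i-3]$, with $|\chi_i'|\le1$ and $\chi_i|_{[0,3]}$ independent of $i$. Let $f_i(r)=\exp(-\int_0^r\chi_i)$ on $[0,i]$, extended to $[0,2i]$ by $f_i(2i-r)=f_i(r)$; this is smooth because $f_i$ is constant near $r=i$. Glue $F$, the neck $[0,2i]\times S^1$ with metric $dr^2+f_i^2d\theta^2$, and a second copy of $F$. The curvature on the neck is $-f_i''/f_i=-(\chi_i^2-\chi_i')$ on the first half, so it is at most $2$ in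 absolute value, and a fixed rescaling brings everything to $|\sec|\le1$. Base points in the two copies of $F$ are at distance at least $2i$ before rescaling, and balls of fixed radius around them do not depend on $i$ for large $i$. The limit is two copies of $F$ with an infinite cusp $[0,\infty)\times S^1$ attached. For condition 3, the circle at depth $r$ separates the surface into two pieces of genus $1$, so it is not contractible. A loop of length less than $2\,\mathrm{inj}(x)$ through $x$ lies in an embedded disc, so $\mathrm{inj}\le f_i/2$ on the neck, and this tends to $0$ with the depth, uniformly in $i$. So points with injectivity radius bounded below stay at bounded depth.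

**The inequality $\mathrm{MinVol}_{\rm ess}\le\mathrm{MinVol}$.** If $M$ is connected and $g\in\mathcal M_{|\sec|\le1}(M)$, then $(M,g)\in\overline{\mathcal M}_{|\sec|\le1}(M)$. Take $g_i=g$, one component, $q_i=q$, and let $\phi_{i,R}$ be the inclusion. Condition 2 is vacuous, and condition 3 holds because $M$ has finite diameter. So it suffices to bound $\mathrm{MinVol}$, and from here on we work on one fixed $M$ with honest smooth metrics.

**Handles and surgery.** A 5-dimensional handle of index $i$ is $D^i\times D^{5-i}$, attached along $\partial D^i\times D^{5-i}$. Attaching a $2$-handle to $W$ along an embedding $S^1\times D^3\to\partial W$ (a framed circle) changes the boundary by surgery: remove $S^1\times \mathrm{int}D^3$ and glue in $D^2\times S^2$ along $S^1\times S^2$. Since $\chi(S^1\times D^3)=\chi(S^1\times S^2)=0$ and $\chi(D^2\times S^2)=2$, surgery on a circle in a 4-manifold raises $\chi$ by $2$. Corners are always rounded and gluings are made along collars; the results are well defined up to diffeomorphism. Both $S^2\times S^2$ and $S^1\times S^3$ have orientation-reversing diffeomorphisms, so their orientations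 as summands are irrelevant.

**Euler characteristic in Theorem 1.** The double of $H$ is closed of odd dimension, so $0=2\chi(H)-\chi(\partial H)$ and $\chi(\partial H)=2(1-n+m)$. A summand $S^2\times S^2$ adds $4-2=2$ and a summand $S^1\times S^3$ adds $0-2=-2$. Hence
$$\chi(M)=2(1-n+m)+2k-2q=2p. \tag{1}$$

## 3. Small cases, and the Euler characteristic against connected sums of $S^1\times S^3$

**Smallest handlebodies.** Let $H=D^5$, so $n=m=0$, $\partial H=S^4$ and $p=1+k-q$. With $k=0$, $q=1$ the theorem says $\mathrm{MinVol}(S^1\times S^3)=0$, which we saw by hand. With $k=q=0$ it says $\mathrm{MinVol}(S^4)\le V$, which is no surprise. With $k=1$, $q=2$ it says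
$$\mathrm{MinVol}\big((S^2\times S^2)\,\sharp\,2(S^1\times S^3)\big)=0,$$
and this is no longer visible by hand. The same manifold appears for $H=S^1\times D^4$ ($n=1$, $m=0$) with $k=q=1$, again with $p=1+1-1-1=0$.

**The Euler characteristic bounds volume from below.** By the Chern–Gauss–Bonnet theorem there is a universal quadratic polynomial $P$ with $\chi(M)=\int_MP(\mathrm{Rm})\,d\mathrm{vol}$ for closed oriented Riemannian 4-manifolds. An algebraic curvature tensor is determined linearly by its sectional curvatures, so $\sup|\sec|$ is a norm on a finite-dimensional space, its unit ball is compact, and $|P|\le C_0$ there. Hence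
$$|\chi(M)|\le C_0\,\mathrm{Vol}(M,g)\qquad\text{for } g\in\mathcal M_{|\sec|\le1}(M). \tag{2}$$
For instance $\chi(S^2\times\Sigma_\gamma)=4-4\gamma$, so $\mathrm{MinVol}(S^2\times\Sigma_\gamma)\ge 4(\gamma-1)/C_0$. But the summand $N$ is free, and it can cancel this Euler characteristic.

**Building $\partial H$ handle by handle.** The boundary of the union of the $0$- and $1$-handles of $H$ is $n(S^1\times S^3)$, and $\partial H$ is then obtained by only $m$ surgeries on circles. For $S^2\times\Sigma_\gamma$ one has $m=1$. So a natural plan is to find metrics on $n(S^1\times S^3)$ of small volume, pay a fixed price for each surgery, and add $N$ at the end. For $n=1$ the first task is easy. For $n\ge2$ it is impossible: $\chi(n(S^1\times S^3))=2-2n$, so (2) forces volume at least $(2n-2)/C_0$. With $n=2\gamma$ this is exactly the linear growth that we want to avoid. The plan stops before the first surgery.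

So $N$ must enter at the beginning. The manifold $n(S^1\times S^3)\,\sharp\,n(S^2\times S^2)$ has $\chi=2$ for every $n$, and surgery raises $\chi$ by $2$, so this manifold could be one surgery away from a manifold with $\chi=0$. It is: put
$$Y_0=n(S^1\times S^2)\qquad(S^3\text{ if }n=0),\qquad X_0=Y_0\times S^1_t .$$
In Section 5 we show that surgery on one fibre $\{y\}\times S^1_t$ turns $X_0$ into $n(S^1\times S^3)\,\sharp\,n(S^2\times S^2)$. One surgery produces all $n$ summands of each kind, and $X_0$ collapses along its $S^1_t$-fibres.

## 4. Circles in 4-manifolds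

Circles are $\mathbb R/\mathbb Z$ and are named after their coordinate: $S^1_t$, $S^1_u$, and so on. $D^2_u$ is a disc with boundary $S^1_u$.

**Lemma 3.** Let $X$ be a connected oriented 4-manifold.

1. Links of circles in $X$ that are componentwise freely homotopic are ambient isotopic.
2. A circle in $X$ has exactly two orientation-compatible framings up to homotopy. Reversing the orientation of a framing does not change the result of surgery.
3. Surgery on a framed link of $a$ null-homotopic circles in $X$ gives a connected sum of $X$ with $a$ $S^2$-bundles over $S^2$.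

*Proof.* (1) Consider a generic 1-parameter family of maps from a closed 1-manifold to $X$ joining the two links. A double point needs two points of the source and one time, hence three parameters against four equations; a zero of the derivative needs one point and one time, two parameters against four equations. Neither occurs, so the family consists of embeddings, and isotopy extension makes the isotopy ambient.

(2) Two such framings differ by a loop in $SO(3)$, and $\pi_1(SO(3))=\mathbb Z/2$. Reversing the orientation of the framing composes the embedding of $S^1\times D^3$ with a reflection of $D^3$, and this reflection extends over $D^2\times S^2$.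

(3) We first split $S^4$. In the unit sphere $S^4\subset\mathbb R^3\oplus\mathbb C$ with points $(y,w)$, fix $0<r<1$. Then
$$\begin{aligned}\{|y|\le r\}&\cong\{y\in\mathbb R^3:|y|\le r\}\times S^1,&(y,w)&\mapsto(y,w/|w|),\\ S^2\times D^2&\cong\{|y|\ge r\},&(\sigma,\omega)&\mapsto\big(\sqrt{1-|w|^2}\;\sigma,\,w\big),\quad w=\sqrt{1-r^2}\,\omega .\end{aligned}\tag{3}$$
The second map is smooth because $|w|<1$, its inverse is $(y,w)\mapsto(y/|y|,w/\sqrt{1-r^2})$, and for $|\omega|=1$ it sends $(\sigma,\omega)$ to $(r\sigma,w)$ with $w/|w|=\omega$. So on the common boundary $S^2\times S^1$ the two descriptions agree as products.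

Now the given link is homotopic to a link of standard unknots in disjoint balls, so by (1) we may assume it is one. Surgery in a ball of $X$ is a connected sum of $X$ with the result of the same surgery on $S^4=X_{\text{ball}}\cup D^4$. For each component, the standard circle is $\{y=0\}$, and its framing is the one in (3) changed by a loop in $SO(3)$. Removing $\{|y|<r\}$ leaves $S^2\times D^2$; gluing in another $S^2\times D^2$ by a loop in $SO(3)$ gives an $S^2$-bundle over $S^2$. $\square$

There are two such bundles, because $\pi_1(SO(3))=\mathbb Z/2$. The nontrivial one is the unit sphere bundle of $\mathcal L\oplus\mathbb R$ for a complex line bundle $\mathcal L\to S^2$ of degree $1$, since $\pi_1(SO(2))\to\pi_1(SO(3))$ is onto. It contains a section whose normal bundle is $\mathcal L$, hence a 2-sphere with odd normal Euler number.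

## 5. Surgery on fibres of $Y_0\times S^1_t$

**Proposition 4.** Let $j\ge0$, $k=n+j$, let $B_0,\dots,B_j\subset Y_0$ be disjoint closed balls with centres $y_l$, and $Z=Y_0\setminus\bigcup_l\mathrm{int}B_l$. Surgery on $X_0=Y_0\times S^1_t$ along the circles $\{y_l\}\times S^1_t$, $0\le l\le j$, with product framings gives
$$P_j=Z\times S^1_t\,\cup\,\partial Z\times D^2_t=\partial(Z\times D^2_t)\cong P:=n(S^1\times S^3)\,\sharp\,k(S^2\times S^2).$$
The map $Z\to P_j$, $y\mapsto(y,t_0)$, is an isomorphism on $\pi_1$, and $\pi_1(Z)\cong\pi_1(Y_0)$.

*Example.* For $n=j=0$ we get $Z=D^3$ and $P_0=\partial(D^3\times D^2)=S^4$. For $n=0$, $j=1$ we get $Z=S^2\times[0,1]$ and $P_1=\partial(S^2\times D^3)=S^2\times S^2$, in agreement with $k=1$.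

*Proof.* The description of $P_j$ as $Z\times S^1_t\cup\partial Z\times D^2_t$ is the definition of the surgeries: each removes $\mathrm{int}B_l\times S^1_t$ and glues in $\partial B_l\times D^2_t$.

**Step 1: a handle decomposition of $Z$.** The purpose is to see $Z\times D^2_t$ as a standard 5-dimensional handlebody with $k$ $2$-handles. Let $\mathcal V$ be the 3-dimensional handlebody of genus $n$. Its double is $n(S^1\times S^2)=Y_0$. Turned upside down, the second copy of $\mathcal V$ consists of $n$ $2$-handles, attached to the first copy along curves $\alpha_1,\dots,\alpha_n\subset\partial\mathcal V$ that bound discs in $\mathcal V$, and one $3$-handle. Deleting the $3$-handle shows that $Y_0\setminus\mathrm{int}B_0$ is $\mathcal V$ with these $2$-handles attached. Next, let $Z'$ be a 3-manifold with boundary and attach a $2$-handle along a circle bounding a small disc in $\partial Z'$. The result is the boundary connected sum of $Z'$ with $D^3\cup(\text{2-handle})=S^2\times[0,1]$. Since $S^2\times[0,1]$ is $D^3$ minus an open ball, the result is $Z'$ minus an open ball. Removing $B_1,\dots,B_j$ therefore amounts to $j$ further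 $2$-handles, along circles $\alpha_{n+1},\dots,\alpha_{k}$ bounding disjoint small discs in the part of $\partial\mathcal V$ untouched by the earlier handles. (The position of the balls is irrelevant, since disjoint balls in a connected manifold can be moved by isotopy.) So $Z$ is $\mathcal V$ with $k$ $2$-handles attached along curves that are null-homotopic in $\mathcal V$.

**Step 2: recognizing $\partial(Z\times D^2_t)$ up to the type of some bundles.** Multiplying a handle $D^2\times D^1$ by $D^2_t$ gives $D^2\times(D^1\times D_t^2)$, attached along $\partial D^2\times(D^1\times D^2_t)\subset\partial\mathcal V\times D^2_t$. So $Z\times D^2_t$ is $\mathcal V\times D^2_t$ with $k$ five-dimensional $2$-handles attached along the $\alpha_i$. Here $\mathcal V\times D_t^2$ is a 5-ball with $n$ orientable $1$-handles, and its boundary is $n(S^1\times S^3)$. Seen from the boundary, $\mathcal V\times D_t^2$ is built with handles of index $4$ and $5$, so $\pi_1(\partial(\mathcal V\times D^2_t))\to\pi_1(\mathcal V\times D^2_t)$ is an isomorphism. Hence the $\alpha_i$ are null-homotopic in $n(S^1\times S^3)$. By Lemma 3(3), $P_j$ is the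 connected sum of $n(S^1\times S^3)$ with $k$ $S^2$-bundles over $S^2$.

**Step 3: all the bundles are trivial.** This excludes the nontrivial bundle. The oriented 3-manifold $Z$ is parallelizable, so $Z\times D^2_t$ is, and $TP_j\oplus\mathbb R$ is trivial. In particular $w_2(P_j)=0$. If one of the bundles were nontrivial, $P_j$ would contain an embedded sphere $F$ with odd normal Euler number $e$, and
$$\langle w_2(TP_j),[F]\rangle\equiv\chi(F)+e=2+e\equiv1\pmod 2,$$
a contradiction. So $P_j\cong P$.

**Step 4: fundamental group.** We need to know which loops of $P_j$ come from $Z$. By van Kampen, gluing $\partial B_l\times D^2_t$, with $\partial B_l$ simply connected, adds the relation that the fibre class is trivial; the fibre class is central in $\pi_1(Z)\times\pi_1(S^1_t)$, so the choice of connecting paths does not matter. The quotient is $\pi_1(Z)$, and the map from $Z\times\{t_0\}$ realizes the identification. Removing balls from a 3-manifold does not change $\pi_1$, so $\pi_1(Z)\cong\pi_1(Y_0)$. $\square$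

## 6. Placing the 2-handles of $H$ in a slice of $Y_0\times S^1_t$

Let $H,n,m,k,q,p$ be as in Theorem 1 and $j=k-n\ge0$, so that $p+q=m+1+j$. We now describe $\partial H\,\sharp\,k(S^2\times S^2)$ by cutting and pasting along 3-tori.

**Definition (the blocks $E$ and $E^\flat$).** Let $E=D^2\times S^1_u\times S^1_v$, with polar coordinates $(\rho,c)$, $\rho\in[0,1]$, on $D^2$; its boundary is $T^3$ with coordinates $(c,u,v)$. Let $B$ be a closed 3-ball in the interior of $D^2\times S^1_v$, and
$$E^\flat=(E\setminus\mathrm{int}B\times S^1_u)\cup\partial B\times D^2_u .$$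

This is surgery on a circle $\{\text{pt}\}\times S^1_u$ with product framing, and $\chi(E^\flat)=2$. Two choices of $B$ are ambient isotopic rel boundary; crossing the isotopy with $\mathrm{id}_{S^1_u}$ shows that $E^\flat$ does not depend on $B$, up to diffeomorphism rel boundary.

**The decomposition of $X_0$.** Choose disjoint closed balls $U_0,\dots,U_j\subset Y_0$, circles $s_l\subset\mathrm{int}U_l$ with parametrized tubular neighbourhoods $D^2\times s_l\subset U_l$, and points $y_l\in s_l$. Let $r_1,\dots,r_m\subset Y_0\setminus\bigcup U_l$ be disjoint embedded circles with disjoint parametrized tubular neighbourhoods $D^2\times r_i\subset Y_0\setminus\bigcup U_l$, to be chosen below. Let $Y$ be $Y_0$ minus the open neighbourhoods of all the $r_i$ and $s_l$; its boundary is a nonempty union of tori with coordinates $c$ and the parameter of $r_i$ or $s_l$. Then $X_0$ is $Y\times S^1_t$ together with $m+1+j$ copies of $E$: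

* $D^2\times r_i\times S^1_t=E$ with $u$ the coordinate of $r_i$ and $v=t$;
* $D^2\times s_l\times S^1_t=E$ with $u=t$ and $v$ the coordinate of $s_l$.

In both cases the gluing maps permute the coordinates of $T^3$.

**Proposition 5.** Let $M^\flat$ be obtained from this decomposition by replacing every copy of $E$ by $E^\flat$. For a suitable choice of the $r_i$ and of their parametrized neighbourhoods, $M^\flat\cong\partial H\,\sharp\,k(S^2\times S^2)$.

*Proof.* By the definition of $E^\flat$, the manifold $M^\flat$ is obtained from $X_0$ by surgery on the disjoint framed circles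
$$R_i=r_i\times\{t_0\}\ (\text{framing of }r_i\text{ in }Y_0\text{ plus }\partial_t),\qquad T_l=\{y_l\}\times S^1_t\ (\text{product framing}),$$
and the order of the surgeries is irrelevant.

**Step 1: the fibre circles.** We do the surgeries on $T_0,\dots,T_j$ first, inside small balls $B_l\subset\mathrm{int}\,U_l$ around $y_l$. By Proposition 4 the result is $P_j\cong P=n(S^1\times S^3)\,\sharp\,k(S^2\times S^2)$. Since $P$ has an orientation-reversing diffeomorphism, we may choose an orientation-preserving diffeomorphism $G:P_j\to P$. Since removing balls does not change $\pi_1$, Proposition 4 also shows that $y\mapsto(y,t_0)$ induces an isomorphism $\pi_1(Y_0\setminus\bigcup U_l)\cong\pi_1(P_j)$.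

**Step 2: what remains to be surgered.** We locate $\partial H$. The union of the $0$- and $1$-handles of $H$ has boundary $n(S^1\times S^3)$. Let $L=(L_1,\dots,L_m)$ be the framed attaching link of the $2$-handles. Isotope it off the balls used for the connected sums with $S^2\times S^2$, so that $L\subset P$. Surgery on $L\subset P$ gives $\partial H\,\sharp\,k(S^2\times S^2)$. So we must choose the $r_i$ such that $G$ carries the framed link $(R_1,\dots,R_m)$ to $L$, up to ambient isotopy.

**Step 3: the links.** Free homotopy classes of loops correspond to conjugacy classes in $\pi_1$. By the isomorphism of Step 1 there are loops in $Y_0\setminus\bigcup U_l$ whose images under $y\mapsto G(y,t_0)$ are freely homotopic to $L_1,\dots,L_m$. By general position in dimension $3$ we may take them to be disjoint embedded circles $r_i$. By Lemma 3(1), the links $G(R)$ and $L$ are ambient isotopic in $P$.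

**Step 4: the framings.** By Lemma 3(2), the framing of each component has two possible homotopy classes. Changing the framing of $r_i$ in $Y_0$ by one full twist changes the class of the framing of $R_i$, because $\pi_1(SO(2))\to\pi_1(SO(3))$ is onto. So the parametrizations $D^2\times r_i$ can be chosen such that the framings match too. Then $M^\flat\cong\partial H\,\sharp\,k(S^2\times S^2)$. $\square$

Nothing in this construction grows with $n$ except the 3-manifold $Y$, and $Y$ is crossed with a circle. For $k=n$ only $m+1$ blocks $E^\flat$ are used.

## 7. Flat $T^3$ collars and the bounded-volume case $q=0$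

We want metrics on $Y\times S^1_t$ and on $E^\flat$ that all end in the same small square torus, with curvature bounds independent of everything. The connection is made by collars $[0,L]\times T^3$ in which circles shrink exponentially.

**Lemma 6.** For $0<\varepsilon\le\lambda$ there are $L\le 10+\log(\lambda/\varepsilon)$ and a smooth nonincreasing $f:[0,L]\to[\varepsilon,\lambda]$ with $f=\lambda$ near $0$, $f=\varepsilon$ near $L$, $|f'|\le f$, $|f''|\le 2f$ and $\int f^3\le 11\lambda^3$.

*Proof.* Let $\ell=\log(\lambda/\varepsilon)\ge0$ and $L=\ell+10$. Choose a smooth $\chi:[0,L]\to[0,1]$, supported in $[1,L-1]$, equal to $1$ on $[3,L-3]$, with $|\chi'|\le1$. Then $\ell+4\le\int\chi\le\ell+8$. Put $a=\ell/\int\chi\le1$ and $f(r)=\lambda\exp(-a\int_0^r\chi)$, so $f(L)=\lambda e^{-\ell}=\varepsilon$. From $f'/f=-a\chi$ and $f''/f=a^2\chi^2-a\chi'$ we get $|f'|\le f$ and $|f''|\le2f$. If $\ell\le1$, then $\int f^3\le L\lambda^3\le11\lambda^3$. If $\ell\ge1$, then $a\ge\ell/(\ell+8)\ge\frac19$. On $[3,L-3]$ we have $f^3=-f'f^2/a$, whose integral is at most $\lambda^3/(3a)\le3\lambda^3$; the rest of $[0,L]$ has length $6$ and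 contributes at most $6\lambda^3$. $\square$

The point of $\int f^3\le11\lambda^3$ is that the bound is independent of $\varepsilon$, although the length $L$ is not bounded.

**Curvature of collars.** Let $\theta_1,\theta_2,\theta_3$ be linearly independent constant-coefficient 1-forms on $T^3$, let $E_1,E_2,E_3$ be the dual constant vector fields, and consider $g=dr^2+\sum f_i(r)^2\theta_i^2$ on $[0,L]\times T^3$. All brackets of $\partial_r,E_1,E_2,E_3$ vanish, and the Koszul formula gives
$$\nabla_{\partial_r}\partial_r=0,\qquad \nabla_{E_i}\partial_r=\nabla_{\partial_r}E_i=\frac{f_i'}{f_i}E_i,\qquad \nabla_{E_i}E_j=-\delta_{ij}f_if_i'\,\partial_r .$$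
With $R(X,Z)=\nabla_X\nabla_Z-\nabla_Z\nabla_X$ on these commuting fields we get, for distinct indices,
$$R(E_i,\partial_r)\partial_r=-\nabla_{\partial_r}\Big(\frac{f_i'}{f_i}E_i\Big)=-\frac{f_i''}{f_i}E_i,\qquad R(E_i,E_j)E_j=-f_jf_j'\,\nabla_{E_i}\partial_r=-f_jf_j'\frac{f_i'}{f_i}E_i,$$
and $R(E_i,E_j)E_k=0$, $R(E_i,E_j)\partial_r=0$, $R(E_i,\partial_r)E_j=0$. In the orthonormal frame $e_r=\partial_r$, $e_i=E_i/f_i$ the curvature operator is therefore diagonal in the bivectors $e_r\wedge e_i$ and $e_i\wedge e_j$, with eigenvalues
$$-\frac{f_i''}{f_i},\qquad -\frac{f_i'f_j'}{f_if_j}. \tag{4}$$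
The sectional curvature of a plane is the value of this quadratic form on a unit bivector. So if each $f_i$ is a constant or a function as in Lemma 6, then $|\sec|\le2$.

Attaching a collar $[0,L]\times T^3$ to a boundary component does not change the manifold or its boundary coordinates.

**Lemma 7.** There are universal constants $\Lambda_\flat\ge2$ and $V_0$ such that for each $\varepsilon\in(0,1]$ the following metrics exist, each equal to $dr^2+\varepsilon^2(\text{unit flat square }T^3)$ near every boundary component:

* (a) on $E^\flat$, with $|\sec|\le\Lambda_\flat$ and volume at most $V_0$;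
* (c) on $Y\times S^1_t$, for $Y$ a given compact oriented 3-manifold with nonempty boundary a union of tori with given $(\mathbb R/\mathbb Z)^2$-coordinates, with $|\sec|\le2$ and volume $o(1)$ as $\varepsilon\to0$ with $Y$ fixed.

*Proof.* (a) Fix once and for all a metric on $E^\flat$ equal to $dr^2+dc^2+du^2+dv^2$ near the boundary. Attach the collar $dr^2+f^2(dc^2+du^2+dv^2)$ with $f$ from $1$ to $\varepsilon$ as in Lemma 6. It has $|\sec|\le2$ and volume $\int f^3\le11$.

(c) Let $h$ be a metric on $Y$ equal to $dr^2+da^2+db^2$ near the boundary tori, where $(a,b)$ are their coordinates. Choose $\lambda\ge1$ with $|\sec(\lambda^2h)|\le1$. The metric $\lambda^2h+\varepsilon^2dt^2$ on $Y\times S^1_t$ has $|\sec|\le1$, because the curvature of a plane is that of its projection to $Y$ times the squared area distortion, which is at most $1$. Near the boundary it is $dr^2+\lambda^2(da^2+db^2)+\varepsilon^2dt^2$ in the rescaled variable $r$. Attach collars $dr^2+f^2(da^2+db^2)+\varepsilon^2dt^2$ with $f$ from $\lambda$ to $\varepsilon$; by (4) they have $|\sec|\le2$. With $C_Y$ the number of boundary tori, the volume is at most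
$$\varepsilon\lambda^3\mathrm{Vol}(h)+C_Y\,\varepsilon\lambda^2\big(10+\log\tfrac\lambda\varepsilon\big)\longrightarrow0. \qquad\square$$

(Part (b), on a second block, follows in Section 8.)

In (c) the curvature bound is $2$ whatever $Y$ is. Only the speed of convergence of the volume depends on $Y$, hence on $n$, and that is harmless since we let $\varepsilon\to0$ for each $M$ separately.

**The case $q=0$ of Theorem 1.** By Proposition 5, $\partial H\,\sharp\,k(S^2\times S^2)$ is obtained from $Y\times S^1_t$ by gluing $p=m+1+k-n$ copies of $E^\flat$ along their boundary tori, by maps that permute coordinates. Such maps are isometries of square flat tori, so the metrics of Lemma 7 with a common $\varepsilon$ fit together smoothly. They have $|\sec|\le\Lambda_\flat$ and volume at most $pV_0+o(1)$. Multiplying the metric by $\Lambda_\flat$ divides curvature by $\Lambda_\flat$ and multiplies volume by $\Lambda_\flat^2$. Hence $\mathrm{MinVol}\le\Lambda_\flat^2V_0\,p$. For $(S^2\times\Sigma_\gamma)\,\sharp\,2\gamma(S^2\times S^2)$ we have $p=2$, and the conjecture is already disproved.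

## 8. A torus surgery with a free circle action

To reach volume $0$ we must get rid of the $pV_0$. The blocks $E^\flat$ themselves cannot be improved: by (1) and (2), a closed manifold assembled from $Y\times S^1_t$ and $p$ copies of $E^\flat$ has $\chi=2p$, so its volume under $|\sec|\le1$ is at least $2p/C_0$. A summand $S^1\times S^3$ lowers $\chi$ by $2$, so we look for a block with $\chi=0$ that collapses completely and turns out to be $E^\flat\,\sharp\,(S^1\times S^3)$.

**Definition (the block $E^\sharp$).** Let $\Delta$ be the disc of centre $(\frac12,0)$ and radius $\frac18$ in the $(\rho,v)$-annulus, and $N_\Delta=\Delta\times S^1_c\subset D^2\times S^1_v$. Put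
$$E^\sharp=(E\setminus\mathrm{int}N_\Delta\times S^1_u)\ \cup_{\partial\Delta\times S^1_c\times S^1_u}\ \partial\Delta\times S^1_c\times D^2_u .$$

So we remove a neighbourhood $\Delta\times S^1_c\times S^1_u$ of a torus and glue in another neighbourhood of a torus, in which $S^1_u$ now bounds. All pieces and overlaps have $\chi=0$, so $\chi(E^\sharp)=0$.

**Lemma 7, part (b).** There is a universal constant $\Lambda_\sharp$ such that for each $\varepsilon\in(0,1]$ there is a metric on $E^\sharp$, equal to $dr^2+\varepsilon^2(\text{unit flat square }T^3)$ near the boundary, with $|\sec|\le\Lambda_\sharp$ and volume $o(1)$ as $\varepsilon\to0$.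

*Proof.*

**Step 1: a free circle action.** This gives the direction to collapse. The diagonal action $\theta\cdot(c,u)=(c+\theta,u+\theta)$ on $E$ preserves $N_\Delta\times S^1_u$. It extends to $\partial\Delta\times S^1_c\times D^2_u$ by translating $c$ and rotating $D^2_u$. The radial collars used for gluing are invariant under rotations of $c$ and $u$, so the action is smooth. It is free: on $E\setminus\mathrm{int}N_\Delta\times S^1_u$, including the points with $\rho=0$, it translates the factor $S^1_u$, and on $\partial\Delta\times S^1_c\times D^2_u$ it translates the factor $S^1_c$. (Neither the $c$-rotation nor the $u$-rotation alone is free: the first fixes $\rho=0$, the second fixes the centre of $D^2_u$.)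

**Step 2: shrinking the orbits.** Let $\xi$ be the generator of the action. Averaging over the circle any metric that equals $dr^2+dc^2+du^2+dv^2$ near the boundary, we obtain and fix an invariant metric $g_1$ on $E^\sharp$ with the same form near the boundary. Put
$$\eta=\frac{g_1(\xi,\cdot)}{|\xi|_{g_1}},\qquad g_\varepsilon=g_1-(1-\varepsilon^2)\,\eta\otimes\eta .$$
This multiplies lengths along the orbits by $\varepsilon$ and does not change the orthogonal complement, so $\mathrm{Vol}(g_\varepsilon)=\varepsilon\,\mathrm{Vol}(g_1)$.

**Step 3: the curvature stays bounded.** Since $\xi$ has no zeros, near any point there are coordinates $(\theta,x)$ with $\xi=\partial_\theta$. Then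
$$g_1=b_{ij}(x)dx^idx^j+w(x)^2(d\theta+A_i(x)dx^i)^2,\qquad \eta=w(d\theta+A_idx^i),$$
with $w>0$. In the coordinate $\theta'=\varepsilon\theta$,
$$g_\varepsilon=b_{ij}dx^idx^j+w^2(d\theta'+\varepsilon A_idx^i)^2. \tag{5}$$
The coefficients in (5) do not depend on $\theta'$, they depend smoothly on $(\varepsilon,x)$ including $\varepsilon=0$, and the metric is nondegenerate at $\varepsilon=0$ as well. So its curvature is a continuous function of $(\varepsilon,x)$ with $\varepsilon\in[0,1]$ and $x$ in a compact set. Finitely many charts cover $E^\sharp$, so the curvature is bounded uniformly in $\varepsilon$.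

**Step 4: the boundary.** We must reach the square torus of side $\varepsilon$. Near the boundary $\xi=\partial_c+\partial_u$ has length $\sqrt2$. With $\theta_1=(dc+du)/\sqrt2$, $\theta_2=(dc-du)/\sqrt2$, $\theta_3=dv$ we have $\eta=\theta_1$ and
$$g_\varepsilon=dr^2+\varepsilon^2\theta_1^2+\theta_2^2+\theta_3^2 .$$
Attach the collar $dr^2+\varepsilon^2\theta_1^2+f^2(\theta_2^2+\theta_3^2)$ with $f$ from $1$ to $\varepsilon$. By (4) it has $|\sec|\le2$, and its volume is at most $\varepsilon L\le\varepsilon(10+\log\frac1\varepsilon)$. It ends in $dr^2+\varepsilon^2(\theta_1^2+\theta_2^2+\theta_3^2)=dr^2+\varepsilon^2(dc^2+du^2+dv^2)$. $\square$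

## 9. $E^\sharp$ is $E^\flat\,\sharp\,(S^1\times S^3)$

**Lemma 8.** $E^\sharp\cong E^\flat\,\sharp\,(S^1\times S^3)$ rel boundary.

*Proof.* Choose $B=\{\rho\le\frac34,\ |v|\le\frac14\}$ (rounded) in the definition of $E^\flat$. It contains $N_\Delta$ in its interior, since $\rho\in[\frac38,\frac58]$ and $|v|\le\frac18$ on $N_\Delta$. Then
$$E^\sharp=(E\setminus\mathrm{int}B\times S^1_u)\cup Q,\qquad Q=(B\setminus\mathrm{int}N_\Delta)\times S^1_u\,\cup\,\partial\Delta\times S^1_c\times D^2_u,$$
with $\partial Q=\partial B\times S^1_u$, while $E^\flat$ has $\partial B\times D^2_u$ in place of $Q$.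

**Step 1: reduction to a statement about $Q$.** It suffices to find a diffeomorphism $Q\cong(S^2\times D^2_u)\,\sharp\,(S^1\times S^3)$, with the sum taken in the interior, whose restriction $\partial B\times S^1_u\to S^2\times S^1_u$ has the form $\varphi\times\mathrm{id}$ for a diffeomorphism $\varphi:\partial B\to S^2$. Indeed $\varphi\times\mathrm{id}$ extends to a diffeomorphism $\partial B\times D^2_u\to S^2\times D^2_u$. Composing with its inverse, and moving the connected-sum ball along, gives $Q\cong(\partial B\times D^2_u)\,\sharp\,(S^1\times S^3)$, equal to the identity on $\partial B\times S^1_u$. Gluing with the identity of $E\setminus\mathrm{int}B\times S^1_u$ proves the lemma. In the following steps we keep track of the boundary: it must always be mapped by (something) $\times\,\mathrm{id}_{S^1_u}$.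

**Step 2: capping off.** We fill $\partial B\times S^1_u$ to get a closed manifold that can be recognized. Write $S^3=B\cup B'$ with $B'$ a ball. The core of $N_\Delta$ is a round circle in $B$, hence an unknot, so $W:=S^3\setminus\mathrm{int}N_\Delta$ is a solid torus. For $x_0=(\frac38,0)\in\partial\Delta$ the curve $\{x_0\}\times S^1_c$ bounds the disc $\{\rho\le\frac38,\ v=0\}\subset W$ and does not bound on $\partial W$, so it is a meridian of $W$. Let $D^2_*\subset\mathbb C$ be the unit disc, with $\partial D^2_*=S^1_c$. The identity $\partial W=\partial\Delta\times S^1_c=\partial\Delta\times\partial D^2_*$ matches meridians of the solid tori $W$ and $\partial\Delta\times D^2_*$, hence extends to a diffeomorphism $W\cong\partial\Delta\times D^2_*$. Therefore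
$$\hat Q:=Q\cup B'\times S^1_u=W\times S^1_u\cup\partial\Delta\times S^1_c\times D^2_u\cong\partial\Delta\times\big(D^2_*\times S^1_u\cup S^1_c\times D^2_u\big).$$
The bracket is the unit sphere $S^3\subset\mathbb C_*\oplus\mathbb C_u$: the part $\{|z|\le|w|\}$ is $D^2_*\times S^1_u$ via $(z,w)\mapsto(\sqrt2z,w/|w|)$, the part $\{|w|\le|z|\}$ is $S^1_c\times D^2_u$ via $(z,w)\mapsto(z/|z|,\sqrt2w)$, and on the common torus both give $(z/|z|,w/|w|)$. So $\hat Q\cong\partial\Delta\times S^3$, and it remains to remove $B'\times S^1_u$ again.

**Step 3: a convenient position of the removed ball.** We make $B'$ explicit. Choose an arc $J'\subset\partial\Delta$ and identify it with $[-\frac34,\frac34]$, with coordinate $x$. The map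
$$\Psi:J'\times D^2_*\to\mathbb R\oplus\mathbb C,\qquad \Psi(x,\zeta)=\Big(x,\ \sqrt{1-x^2}\,\frac{\zeta}{\sqrt2}\Big)$$
is a diffeomorphism onto $\{|x|\le\frac34,\ |z|^2\le\frac12(1-x^2)\}$. The interior of this set contains the round ball $E_0=\{x^2+|z|^2\le\frac14\}$: there $|x|\le\frac12$ and $|z|^2\le\frac14-x^2<\frac12(1-x^2)$. So $D:=\Psi^{-1}(E_0)$ is a smooth closed ball in the interior of $J'\times D^2_*$. By an ambient isotopy of $\partial\Delta\times D^2_*$, fixed near the boundary and multiplied by $\mathrm{id}_{S^1_u}$, we may assume that $B'$ corresponds to $D$. Hence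
$$Q\cong(\partial\Delta\times S^3)\setminus\mathrm{int}K,\qquad K=D\times S^1_u,$$
and on $\partial B\times S^1_u=\partial B'\times S^1_u$ this diffeomorphism has the form (diffeomorphism $\partial B'\to\partial D$) $\times\,\mathrm{id}$.

**Step 4: splitting off $S^1\times S^3$.** The set $K$ lies in a 4-ball, so its complement in $\partial\Delta\times S^3$ splits as a connected sum. Let $b\subset S^3$ be a small open ball around a point of the circle $\{w=0\}$, with closure in $\{|w|<|z|\}$. Then $A=J'\times(S^3\setminus b)$ is a 4-ball, and it contains $K$ in its interior, because $K\subset\mathrm{int}J'\times\{|z|<|w|\}$. Consider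
$$\iota:J'\times S^3\to S^4\subset\mathbb R\oplus\mathbb C_*\oplus\mathbb C_u,\qquad\iota(x,(z,w))=\big(x,\sqrt{1-x^2}\,(z,w)\big).$$
It is an embedding since $|x|\le\frac34<1$. By the disc theorem $S^4\setminus\mathrm{int}\,\iota(A)$ is a 4-ball. Hence
$$(\partial\Delta\times S^3)\setminus\mathrm{int}K=\big((\partial\Delta\times S^3)\setminus\mathrm{int}A\big)\cup_{\partial A}(A\setminus\mathrm{int}K)\cong(S^1\times S^3)\,\sharp\,\big(S^4\setminus\mathrm{int}\,\iota(K)\big),$$
where the boundary is identified by $\iota$.

**Step 5: the complement in $S^4$.** We recognize the second summand as $S^2\times D^2_u$. Write points of $S^4$ as $(y,w)$ with $y\in\mathbb R\oplus\mathbb C_*=\mathbb R^3$, $w\in\mathbb C_u$. The point $(\zeta,u)\in D^2_*\times S^1_u$ corresponds to $(\zeta/\sqrt2,\ \sqrt{1-|\zeta|^2/2}\,e^{2\pi iu})\in S^3$. So $\iota$ sends $(x,\zeta,u)$ to the point $(y,w)$ with $y=\Psi(x,\zeta)$ and $w/|w|=e^{2\pi iu}$; note that $|w|$ is determined by $y$. Therefore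
$$\iota(K)=\{(y,w)\in S^4:|y|\le\tfrac12\},$$
and the product structure $K=D\times S^1_u$ becomes $(y,w)\mapsto(y,w/|w|)$. This is the first piece in (3) with $r=\frac12$. By (3), its complement is $S^2\times D^2_u$, and the identification on the boundary is again a product with $\mathrm{id}_{S^1_u}$. Altogether $Q\cong(S^2\times D^2_u)\,\sharp\,(S^1\times S^3)$ with boundary map $\varphi\times\mathrm{id}$, as required in Step 1. $\square$

## 10. Gluing along square tori, and Theorem 1

Put $\Lambda=\max(\Lambda_\flat,\Lambda_\sharp)$ and $V=\Lambda^2V_0$. The manifolds $E^\flat,E^\sharp$ and the metrics on them were fixed once and for all, and part (c) of Lemma 7 uses only the bound $2\le\Lambda$. So $V$ is universal.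

**Proposition 9.** Let $M$ be a closed manifold obtained from $Y\times S^1_t$, with $Y$ as in Lemma 7(c), by gluing $p$ copies of $E^\flat$ and $q$ copies of $E^\sharp$ along all boundary components $T^3$, by maps that permute the given coordinates. Then $\mathrm{MinVol}(M)\le Vp$.

*Proof.* The gluing maps are isometries of square flat tori, so the metrics of Lemma 7(a), (b), (c) with a common $\varepsilon$ fit together smoothly. They give metrics on $M$ with $|\sec|\le\Lambda$ and volume at most $pV_0+o(1)$. Multiplying the metrics by $\Lambda$ gives $|\sec|\le1$ and multiplies volumes by $\Lambda^2$. Let $\varepsilon\to0$. $\square$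

*Proof of Theorem 1.* The formula $\chi(M)=2p$ is (1). In the decomposition of $X_0=Y_0\times S^1_t$ of Section 6, with the $r_i$ chosen as in Proposition 5, there are $m+1+j=p+q$ copies of $E$. Replace $p$ of them by $E^\flat$ and the other $q$ by $E^\sharp$, and call the result $M'$. By Proposition 9, $\mathrm{MinVol}(M')\le Vp$. By Lemma 8, each $E^\sharp$ may be exchanged for $E^\flat\,\sharp\,(S^1\times S^3)$ without touching the boundary, so with Proposition 5
$$M'\cong M^\flat\,\sharp\,q(S^1\times S^3)\cong\partial H\,\sharp\,k(S^2\times S^2)\,\sharp\,q(S^1\times S^3)=M.$$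
Hence $\mathrm{MinVol}_{\rm ess}(M)\le\mathrm{MinVol}(M)\le Vp=\frac V2\chi(M)$. $\square$

With the derivation in Section 1 this proves Corollary 2. Its second bullet has $q=0$ and does not use $E^\sharp$, Lemma 7(b) or Lemma 8.

## 11. The Euler characteristic as a two-sided measure, and a gap

The results of this section and the next are not needed for the disproof.

**Theorem 10 (two-sided bound).** There is a universal $c>0$ such that for all $M$ as in Theorem 1, $c\,\chi(M)\le\mathrm{MinVol}(M)\le\frac V2\chi(M)$. In particular, for all $\gamma\ge1$, $k\ge2\gamma$ and $0\le q\le k-2\gamma+2$, the manifold $M=(S^2\times\Sigma_\gamma)\,\sharp\,k(S^2\times S^2)\,\sharp\,q(S^1\times S^3)$ satisfies this with $\chi(M)=2(k-2\gamma+2-q)$.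

*Proof.* The lower bound is (2) with $c=1/C_0$, and the upper bound is Theorem 1. For the last statement use $H=D^3\times\Sigma_\gamma$ with $n=2\gamma$, $m=1$, so $p=2+k-2\gamma-q$. $\square$

For the essential minimal volume we use two theorems of Cheeger and Gromov. They involve F-structures of positive rank, which are compatible systems of local torus actions without zero-dimensional orbits; a circle action without fixed points, such as the action on $E^\sharp$, is an example. From *Collapsing Riemannian manifolds while keeping their curvature bounded II*, J. Diff. Geom. 32 (1990): there is $\varepsilon_4\in(0,1)$ such that a closed 4-manifold with a metric with $|\sec|\le1$ and $\mathrm{inj}<\varepsilon_4$ everywhere has an F-structure of positive rank. From part I (J. Diff. Geom. 23 (1986)): a closed manifold with such a structure has $\chi=0$.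

**Theorem 11 (gap, and vanishing criterion).** There is a universal $v_4>0$ such that every closed 4-manifold $M$ with $\chi(M)\ne0$ has $\mathrm{MinVol}_{\rm ess}(M)\ge v_4$. Consequently, for $M$ as in Theorem 1: $\mathrm{MinVol}_{\rm ess}(M)=0\iff\mathrm{MinVol}(M)=0\iff\chi(M)=0$; and $v_4\le\mathrm{MinVol}_{\rm ess}\big((S^2\times\Sigma_\gamma)\,\sharp\,2\gamma(S^2\times S^2)\big)\le2V$ for all $\gamma$ (that is, all $\gamma\ge 1$).

*Proof.*

**Step 1: a point that is not lost.** Let $(M_\infty,g_\infty)\in\overline{\mathcal M}_{|\sec|\le1}(M)$ with sequences as in the definition. Since $\chi(M)\ne0$, the two theorems give points $x_i$ with $\mathrm{inj}_{g_i}(x_i)\ge\varepsilon_4$. By condition 3, along a subsequence $d_{g_i}(x_i,q_i^{(j)})\le D$ for some $j$ and $D$. In particular $M_\infty\ne\emptyset$.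

**Step 2: the ball around $x_i$ lies in the image of $\phi_{i,R}$.** This lets us compare volumes. Put $R'=D+1$ and choose $R'<R''<R$. By completeness $B_{g_\infty}(q^{(j)},R'')$ is relatively compact in $B_{g_\infty}(q^{(j)},R)$. A $g_i$-path starting at $q_i^{(j)}$ that leaves $\phi_{i,R}(B_{g_\infty}(q^{(j)},R''))$ has an initial piece whose pull-back runs from $q^{(j)}$ to distance $R''$, so has $g_\infty$-length at least $R''$. Since $\phi_{i,R}^*g_i\to g_\infty$ uniformly, its $g_i$-length exceeds $R'$ for large $i$. So paths of length less than $R'$ stay inside, and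
$$\phi_{i,R}(B_{g_\infty}(q^{(j)},R))\supset B_{g_i}(q_i^{(j)},R')\supset B_{g_i}(x_i,\varepsilon_4),$$
the last inclusion because $D+\varepsilon_4<R'$.

**Step 3: volume.** By the Bishop–Günther inequality ($\sec\le1$, radius at most $\mathrm{inj}(x_i)$), the last ball has volume at least $v_4$, the volume of a ball of radius $\varepsilon_4$ in the unit $S^4$. Letting $i\to\infty$, $\mathrm{Vol}(M_\infty)\ge\mathrm{Vol}(B_{g_\infty}(q^{(j)},R))\ge v_4$.

**Step 4: consequences.** If $\chi(M)=0$ in Theorem 1, then $p=0$ and $\mathrm{MinVol}(M)=0$; this gives $\mathrm{MinVol}_{\rm ess}(M)=0$; and this gives $\chi(M)=0$ by the gap. The last manifold has $\chi=4$ and $p=2$. $\square$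

## 12. Which summands make the minimal volume vanish

**Notions used.** For a group $\pi$ let $B\pi$ be a connected space with $\pi_1=\pi$ and no higher homotopy groups; $c_X:X\to B\pi$ is the map inducing the identity of $\pi=\pi_1(X)$. The *simplicial volume* $\|X\|$ is the infimum of $\sum|a_i|$ over real singular cycles $\sum a_i\sigma_i$ representing $[X]$. For example $\|S^4\|=0$: pushing cycles forward by a self-map of degree $2$ gives $2\|S^4\|\le\|S^4\|$, and $\|S^4\|<\infty$. A *normal $1$-smoothing* of $X$ in a fibration $\mathcal B\to BO$ is a lift $X\to\mathcal B$ of the stable normal Gauss map that is an isomorphism on $\pi_1$ and onto on $\pi_2$; $\mathcal B$ is the *normal $1$-type* if moreover $\mathcal B\to BO$ is injective on $\pi_2$ and an isomorphism on $\pi_i$ for $i\ge3$. For example $BSO\to BO$ is the normal $1$-type of $\mathbb{CP}^2$, since $w_2$ is nonzero on a line and $\pi_2(BSO)=\mathbb Z/2$ is detected by $w_2$; for $S^2\times S^2$, where $w_2=0$, the map to $BSO$ is not onto on $\pi_2$.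

**Theorem 12 (general summands).** Let $X$ be a closed connected oriented smooth 4-manifold with fundamental group $\pi$ and classifying map $c_X:X\to B\pi$.

* (i) If $c_{X*}[X]=0\in H_4(B\pi;\mathbb Z)$, there is a closed oriented $N$, a connected sum of copies of $\pm\mathbb{CP}^2$, $S^2\times S^2$ and $S^1\times S^3$, with $\mathrm{MinVol}_{\rm ess}(X\,\sharp\,N)=\mathrm{MinVol}(X\,\sharp\,N)=0$.
* (ii) If $\mathrm{MinVol}(X\,\sharp\,N)=0$ for some closed connected oriented $N$, then the simplicial volume of $X$ vanishes.

*Proof of (i).* Kreck's theorem (*Surgery and duality*, Ann. of Math. 149 (1999)), in dimension $4$, says: two closed connected 4-manifolds with equal Euler characteristic and the same normal $1$-type $\mathcal B$, which admit bordant normal $1$-smoothings in $\mathcal B$, become diffeomorphic after adding the same number of copies of $S^2\times S^2$. We use $\mathcal B=B\pi\times BSO\to BO$; it has $\pi_2(\mathcal B)=\pi_2(BSO)$, so the conditions on $\mathcal B\to BO$ hold.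

**Step 1: a handlebody boundary to compare with.** Let $H_0$ be an oriented 5-dimensional handlebody with handles of index at most $2$ given by a finite presentation of $\pi$, with one $0$-handle. Its dual handles have index at least $3$, so $\pi_1(\partial H_0)\cong\pi_1(H_0)=\pi$. Let $H$ be the boundary connected sum of $H_0$ with the nontrivial orientable $D^3$-bundle over $S^2$, which has one $0$-handle and one $2$-handle, and let $n,m$ be the numbers of $1$- and $2$-handles of $H$. The nontrivial $S^2$-bundle over $S^2$ is $\mathbb{CP}^2\,\sharp\,\overline{\mathbb{CP}}{}^2$, so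
$$X'':=\partial H=\partial H_0\,\sharp\,\mathbb{CP}^2\,\sharp\,\overline{\mathbb{CP}}{}^2.$$
Let $X'=X\,\sharp\,a\,\mathbb{CP}^2\,\sharp\,b\,\overline{\mathbb{CP}}{}^2$ with $a,b\ge1$ chosen such that $X'$ has signature $0$.

**Step 2: same normal 1-type.** For both manifolds, the classifying map together with the oriented normal Gauss map is a map to $\mathcal B$ that is an isomorphism on $\pi_1$, and onto on $\pi_2$ because $w_2$ is nonzero on an embedded sphere, a line in a $\mathbb{CP}^2$ summand. So both are normal $1$-smoothings.

**Step 3: bordant.** The relevant bordism group is $\Omega_4^{SO}(B\pi)$. Since $\Omega_1^{SO}=\Omega_2^{SO}=\Omega_3^{SO}=0$ and $\Omega_4^{SO}=\mathbb Z$ splits off, the Atiyah–Hirzebruch spectral sequence gives $\Omega_4^{SO}(B\pi)\cong H_4(B\pi;\mathbb Z)\oplus\mathbb Z$, detected by the image of the fundamental class and the signature. Both vanish for $X'$: the extra summands map to $B\pi$ trivially, so the first is $c_{X*}[X]=0$, and the signature is $0$ by choice. Both vanish for $X''$: $\partial H_0$ bounds $H_0$ over $B\pi$, and $\mathbb{CP}^2$, $\overline{\mathbb{CP}}{}^2$ map trivially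 to $B\pi$ with total signature $0$.

**Step 4: equal Euler characteristics, and Theorem 1.** For a closed connected oriented 4-manifold $\chi=2-2b_1+b_2$ has the parity of the signature, so $\chi(X')$ and $\chi(X'')$ are even. They agree after adding copies of $S^2\times S^2$ to one of the two, which changes neither the type nor the bordism class. Kreck's theorem gives $X'\,\sharp\,r(S^2\times S^2)\cong X''\,\sharp\,r'(S^2\times S^2)$ for some $r,r'$. They may be increased simultaneously, so we may assume $r'\ge n$. Apply Theorem 1 to $H$ with $k=r'$ and $q=m+1+k-n$, so that $p=0$: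
$$\mathrm{MinVol}\big(X'\,\sharp\,r(S^2\times S^2)\,\sharp\,q(S^1\times S^3)\big)=0 .$$
So $N=a\,\mathbb{CP}^2\,\sharp\,b\,\overline{\mathbb{CP}}{}^2\,\sharp\,r(S^2\times S^2)\,\sharp\,q(S^1\times S^3)$ has the required property, and $\mathrm{MinVol}_{\rm ess}\le\mathrm{MinVol}$ gives the essential statement.

*Proof of (ii).* By Gromov (*Volume and bounded cohomology*, Publ. IHÉS 56 (1982)), simplicial volume is additive under connected sum in dimension at least $3$ and is bounded by a dimensional constant times the minimal volume. So
$$\|X\|\le\|X\|+\|N\|=\|X\,\sharp\,N\|\le\mathrm{const}\cdot\mathrm{MinVol}(X\,\sharp\,N)=0. \qquad\square$$
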